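\title{Unbounded fragments in random unlabeled graphs from bridge-addable decomposable classes}

\begin{abstract}
The fragment size of a graph is the number of vertices outside a largest component. For a uniformly random labeled graph from a bridge-addable class its expectation is less than $2$. We show that for unlabeled graphs it need not be bounded, even for a fixed class that is bridge-addable, decomposable and contains all forests: for any function $\omega(n)\to\infty$ there is such a class in which the expected fragment size is at least $n/\omega(n)$ for infinitely many $n$. The construction uses large families of connected graphs with few vertex orbits. We also show that symmetry is the only obstruction: the bound $2$ holds for unlabeled graphs once the fragment size is divided by a measure of the symmetry of the graph.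
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, $|G|$ is the number of vertices of $G$, and classes of graphs are closed under isomorphism. A class $\mathcal A$ is \emph{bridge-addable} if, whenever $G\in\mathcal A$ and $u,v$ are vertices in distinct components of $G$, the graph $G+uv$ obtained by adding the edge $uv$ is in $\mathcal A$. It is \emph{decomposable} if a graph is in $\mathcal A$ exactly when each of its components is. Forests, bipartite graphs and planar graphs have both properties. We write $\mathcal A_n$ for the set of graphs in $\mathcal A$ on the vertex set $\{1,\dots,n\}$ and $\tilde{\mathcal A}_n$ for the set of isomorphism classes of graphs in $\mathcal A_n$, the \emph{unlabeled} $n$-vertex graphs in $\mathcal A$. When these sets are nonempty, $R_n$ is a uniformly random element of $\mathcal A_n$ and $\tilde R_n$ is a uniformly random element of $\tilde{\mathcal A}_n$.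

The \emph{fragment size} $\operatorname{frag}(G)$ is $|G|$ minus the maximum number of vertices in a component of $G$. It measures how far $G$ is from being connected: it is $0$ exactly when $G$ is connected, and it is at most $|G|-1$. In a bridge-addable class every disconnected graph gives rise to graphs with fewer components, one for each pair of vertices in distinct components, so graphs with a large fragment should be outnumbered. For labeled graphs this is the content of the following known bound, whose short proof we recall in Section~\ref{sec:double}.

\begin{proposition}\label{prop:labeled}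
If $\mathcal A$ is bridge-addable and $\mathcal A_n\neq\emptyset$, then $\mathbb E[\operatorname{frag}(R_n)]<2$.
\end{proposition}

An unlabeled graph $G$ on $n$ vertices has $n!/|\operatorname{Aut}(G)|$ labelings, so the unlabeled model gives more weight to symmetric graphs than the labeled model does. The next example shows how much this can matter.

\begin{example}[Two cliques]\label{ex:cliques}
Let $m\ge3$, let $2K_m$ be the disjoint union of two complete graphs on $m$ vertices, and let $D_m$ be obtained from $2K_m$ by adding one edge between the two cliques. Suppose that the graphs on $n=2m$ vertices in $\mathcal A$ are exactly the copies of $2K_m$ and $D_m$. Each labeled copy of $2K_m$ extends to $m^2$ labeled copies of $D_m$, and each labeled copy of $D_m$ arises once, since the added edge is the only edge of $D_m$ in no triangle. Hence $R_n$ is disconnected with probability $1/(1+m^2)$, and $\mathbb E[\operatorname{frag}(R_n)]=m/(1+m^2)$. But the $m^2$ ways of adding the edge all give the same unlabeled graph, so $\tilde R_n$ is disconnected with probability $1/2$ and $\mathbb E[\operatorname{frag}(\tilde R_n)]=m/2=n/4$. This situation occurs in two classes.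
\begin{itemize}
\item[(a)] The class of all graphs $2K_m$ and $D_m$ with $m\ge3$ is bridge-addable, and $\mathbb E[\operatorname{frag}(\tilde R_n)]=n/4$ for all even $n\ge6$. It is not decomposable, since it contains $2K_m$ but not $K_m$.
\item[(b)] For fixed $m$, take all graphs that become a disjoint union of copies of $K_m$ when some set of bridges is deleted. This class is bridge-addable and decomposable (Lemma~\ref{lem:generated}), and $\mathbb E[\operatorname{frag}(\tilde R_{2m})]=m/2$.
\end{itemize}
\end{example}

By (a), an unlabeled analog of Proposition~\ref{prop:labeled} needs a further hypothesis, and by (b), under the hypothesis of decomposability the bound has to depend on the class. This leads to the following question, which comes from McDiarmid~\cite{McD}.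

\begin{quote}
\textbf{Question.} Let $\mathcal A$ be a bridge-addable and decomposable class. Is there a constant $c_{\mathcal A}$ such that $\mathbb E[\operatorname{frag}(\tilde R_n)]\le c_{\mathcal A}$ for every $n\ge1$ with $\tilde{\mathcal A}_n\neq\emptyset$?
\end{quote}

One could well guess that the answer is yes. A counterexample is a single class that behaves like Example~\ref{ex:cliques} at infinitely many $n$, and a bridge-addable decomposable class contains everything that can be built from its small members by disjoint unions and bridges. If it contains $K_1$, for instance, then it contains all trees, and by Cayley's formula there are at least $n^{n-2}/n!\ge 2^{n-1}/n^2$ unlabeled trees on $n$ vertices (the ratio $n^n/n!$ at least doubles at each step, as $(1+1/n)^n\ge2$). Against these the single graph $2K_m$ has exponentially small probability. Highly symmetric graphs seem too rare to compete. They are not, and the answer to the Question is no.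

\begin{theorem}\label{thm:main}
Let $\omega:\mathbb N\to(0,\infty)$ satisfy $\omega(n)\to\infty$. Let $\mathcal A_0$ be a bridge-addable decomposable class (possibly empty) for which there is $\gamma$ such that, for all $n\ge1$, at most $\gamma^n$ unlabeled connected graphs in $\mathcal A_0$ have $n$ vertices. Then there is a bridge-addable decomposable class $\mathcal A\supseteq\mathcal A_0$ such that, for infinitely many even $n$,
\[
\mathbb P\big(\operatorname{frag}(\tilde R_n)=n/2\big)\ge\frac{2}{\omega(n)},
\qquad\text{hence}\qquad
\mathbb E[\operatorname{frag}(\tilde R_n)]\ge\frac{n}{\omega(n)}.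
\]
\end{theorem}

\begin{corollary}\label{cor:no}
There is a bridge-addable decomposable class, containing all forests, for which $\mathbb E[\operatorname{frag}(\tilde R_n)]$ is unbounded. Moreover, no bound of the form $o(n)$ is common to all such classes.
\end{corollary}

\begin{proof}
There are at most $4^n$ unlabeled trees on $n$ vertices (Example~\ref{ex:trees}), so Theorem~\ref{thm:main} applies with $\mathcal A_0$ the class of forests. The choice $\omega(n)=\log(n+2)$ gives the first statement. Given $g:\mathbb N\to[0,\infty)$ with $g(n)=o(n)$, the choice $\omega(n)=n/(g(n)+1)$ gives a class with $\mathbb E[\operatorname{frag}(\tilde R_n)]\ge g(n)+1$ for infinitely many $n$.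
\end{proof}

Since $\operatorname{frag}(G)\le n-1$ for every $n$-vertex graph $G$, the lower bound in Theorem~\ref{thm:main} is within the factor $\omega(n)$ of the trivial upper bound. We do not settle whether $\mathbb E[\operatorname{frag}(\tilde R_n)]\ge\varepsilon n$ for infinitely many $n$ is possible with a fixed $\varepsilon>0$.

Our second result says what remains of Proposition~\ref{prop:labeled} for unlabeled graphs. It does not need decomposability. For a graph $G$ let $s(G)$ be the largest size of an orbit of $\operatorname{Aut}(G)$ on $V(G)$, and let
\[
a(G)=\min\{|\operatorname{Aut}(G)|,\ s(G)^2\}.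
\]

\begin{theorem}\label{thm:sym}
Let $\mathcal A$ be any bridge-addable class with $\tilde{\mathcal A}_n\neq\emptyset$. Then
\[
\mathbb E\big[\operatorname{frag}(\tilde R_n)/a(\tilde R_n)\big]\le 2(1-1/n)<2 .
\]
In particular, $\mathbb E[\operatorname{frag}(\tilde R_n)]<2+n\,\mathbb P\big(\operatorname{Aut}(\tilde R_n)\text{ is nontrivial}\big)$.
\end{theorem}

By Markov's inequality, $\mathbb P\big(\operatorname{frag}(\tilde R_n)\ge t\,a(\tilde R_n)\big)<2/t$ for $t>0$. So a large fragment can be likely only among graphs with both a large automorphism group and a large vertex orbit, and this tells us where to look for a counterexample. We prove Theorem~\ref{thm:sym} first, in Section~\ref{sec:double}. Section~\ref{sec:generated} introduces the classes used for Theorem~\ref{thm:main} and reduces the theorem to two counting problems, which are solved in Sections~\ref{sec:orbits} and~\ref{sec:growth}; Section~\ref{sec:construction} completes the proof.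

\section{Cross pairs, bridges and orbits}\label{sec:double}

A \emph{bridge} of $G$ is an edge $uv$ such that $u$ and $v$ lie in distinct components of $G-uv$; equivalently, an edge that lies in no cycle of $G$. A \emph{cross pair} of $G$ is an unordered pair $\{u,v\}$ of vertices in distinct components of $G$. If $\{u,v\}$ is a cross pair of $G$, then $uv$ is a bridge of $G+uv$. Both results of this section compare the number of cross pairs with the number of bridges.

\begin{lemma}\label{lem:cross}
A graph $G$ on $n$ vertices has at most $n-1$ bridges and at least $\frac12 n\operatorname{frag}(G)$ cross pairs.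
\end{lemma}

\begin{proof}
The bridges lie in no cycle, so they form a forest on $n$ vertices, which has at most $n-1$ edges. If the components have sizes $h_1,h_2,\dots$, then the number of cross pairs is $\frac12\sum_i h_i(n-h_i)$. Here $n-h_i\ge n-\max_j h_j=\operatorname{frag}(G)$ for each $i$, and $\sum_ih_i=n$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:labeled}]
Map each pair $(G,\{u,v\})$, where $G\in\mathcal A_n$ and $\{u,v\}$ is a cross pair of $G$, to $(G+uv,uv)$. Since $\mathcal A$ is bridge-addable, the image is a graph in $\mathcal A_n$ with a distinguished bridge, and the map is injective because deleting the distinguished edge recovers $G$. By Lemma~\ref{lem:cross}, $\sum_{G\in\mathcal A_n}\frac12n\operatorname{frag}(G)\le(n-1)|\mathcal A_n|$, that is, $\mathbb E[\operatorname{frag}(R_n)]\le2(1-1/n)$.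
\end{proof}

For unlabeled graphs the same map is injective on isomorphism classes. What changes is the count: a graph $G$ now contributes one class for each \emph{orbit} of cross pairs, and there may be far fewer orbits than pairs. For $2K_m$ the $m^2$ cross pairs form a single orbit.

\begin{proof}[Proof of Theorem~\ref{thm:sym}]
A \emph{marked graph} is a pair $(G,e)$ with $e$ an unordered pair of vertices of $G$, and an isomorphism $(G,e)\to(G',e')$ is an isomorphism $G\to G'$ that carries $e$ to $e'$. For a fixed $G$, the marked graphs $(G,e)$ and $(G,e')$ are isomorphic exactly when $e$ and $e'$ lie in the same orbit of $\operatorname{Aut}(G)$. Let $X(G)$ and $\beta(G)$ be the numbers of orbits of $\operatorname{Aut}(G)$ on cross pairs and on bridges of $G$. Then $\sum_{G\in\tilde{\mathcal A}_n}X(G)$ is the number of isomorphism classes of marked graphs $(G,e)$ with $G\in\mathcal A_n$ and $e$ a cross pair, and $\sum_{H\in\tilde{\mathcal A}_n}\beta(H)$ is the number of isomorphism classes of marked graphs $(H,e)$ with $H\in\mathcal A_n$ and $e$ a bridge.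

A bijection of vertex sets that carries $\{u,v\}$ to $\{u',v'\}$ is an isomorphism $G\to G'$ if and only if it is an isomorphism $G+uv\to G'+u'v'$, when $uv\notin E(G)$ and $u'v'\notin E(G')$. So $(G,\{u,v\})\mapsto(G+uv,uv)$ induces an injective map from classes of the first kind, and it lands in classes of the second kind because $\mathcal A$ is bridge-addable. With Lemma~\ref{lem:cross},
\[
\sum_{G\in\tilde{\mathcal A}_n}X(G)\le\sum_{H\in\tilde{\mathcal A}_n}\beta(H)\le(n-1)|\tilde{\mathcal A}_n|,
\qquad\text{that is,}\qquad \mathbb E[X(\tilde R_n)]\le n-1 .
\]

The orbit of a pair $\{u,v\}$ consists of the pairs $\{\alpha u,\alpha v\}$ with $\alpha\in\operatorname{Aut}(G)$. There are at most $|\operatorname{Aut}(G)|$ of them, and at most $s(G)^2$, since $\alpha u$ and $\alpha v$ range over vertex orbits. So every orbit has at most $a(G)$ elements, and Lemma~\ref{lem:cross} gives $X(G)\ge n\operatorname{frag}(G)/(2a(G))$. Therefore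
\[
\mathbb E\big[\operatorname{frag}(\tilde R_n)/a(\tilde R_n)\big]\le\frac2n\,\mathbb E[X(\tilde R_n)]\le2(1-1/n).
\]

For the last assertion, $a(G)=1$ when $\operatorname{Aut}(G)$ is trivial, so such graphs contribute at most $\mathbb E[\operatorname{frag}(\tilde R_n)/a(\tilde R_n)]<2$ to $\mathbb E[\operatorname{frag}(\tilde R_n)]$. The other graphs contribute at most $n\,\mathbb P(\operatorname{Aut}(\tilde R_n)\text{ is nontrivial})$, because $\operatorname{frag}(\tilde R_n)\le n$.
\end{proof}

\section{Classes generated by pieces}\label{sec:generated}

A \emph{piece} is a connected graph with at least one vertex. Sets of pieces are closed under isomorphism. For a set $\mathcal P$ of pieces, let $\langle\mathcal P\rangle$ be the class of graphs $G$ that have a set $F$ of bridges such that every component of $G-F$ is in $\mathcal P$. For example, $\langle\{K_1\}\rangle$ is the class of forests (take $F=E(G)$), and $\langle\{K_m\}\rangle$ is the class in Example~\ref{ex:cliques}(b). The set $F$ need not be unique, and it need not contain all bridges of $G$.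

\begin{lemma}\label{lem:generated}
The class $\langle\mathcal P\rangle$ is bridge-addable and decomposable, and it is the smallest such class that contains $\mathcal P$.
\end{lemma}

\begin{proof}
Let $G\in\langle\mathcal P\rangle$ with set of bridges $F$, and let $\{u,v\}$ be a cross pair. The edge $uv$ lies in no cycle of $G+uv$, so $G+uv$ has the same cycles as $G$, and $F\cup\{uv\}$ is a set of bridges of $G+uv$. Since $(G+uv)-(F\cup\{uv\})=G-F$, we have $G+uv\in\langle\mathcal P\rangle$.

The bridges of a graph $G$ are the bridges of its components, and for a set $F$ of edges the components of $G-F$ are the components of the graphs $C-F$, where $C$ ranges over the components of $G$. So a suitable $F$ for $G$ restricts to a suitable set for each $C$, and suitable sets for the components unite to one for $G$. This is decomposability. Taking $F=\emptyset$ shows $\mathcal P\subseteq\langle\mathcal P\rangle$.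

Finally, let $\mathcal A\supseteq\mathcal P$ be bridge-addable and decomposable, and let $G$ and $F$ be as above. Then $G-F\in\mathcal A$ by decomposability. Restore the edges of $F$ one at a time. When $f$ is restored, the current graph is a subgraph of $G-f$, so the ends of $f$ form a cross pair and we stay in $\mathcal A$. Hence $G\in\mathcal A$.
\end{proof}

A graph in $\langle\mathcal P\rangle$ is a forest-like arrangement of pieces. The next lemma describes it as seen from one piece, which is the form needed for counting.

\begin{lemma}\label{lem:cut}
Let $F$ be a set of bridges of $G$, let $Q$ be a component of $G-F$, and let $F_Q$ be the set of edges in $F$ with an end in $Q$.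
\begin{itemize}
\item[(i)] Each $f\in F_Q$ has one end $u_f$ in $Q$ and one end $w_f$ outside $Q$.
\item[(ii)] The components of $G-F_Q$ are $Q$, pairwise distinct graphs $G_f\ni w_f$ for $f\in F_Q$, and the components of $G$ that do not meet $Q$.
\item[(iii)] If $H\neq Q$ is a component of $G-F_Q$, then $F\cap E(H)$ is a set of bridges of $H$, and the components of $H-F$ are components of $G-F$ other than $Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The ends of $f$ lie in distinct components of $G-f$, hence of its subgraph $G-F$.

(ii) Every edge of $G$ with an end in $Q$ is an edge of $Q$ or lies in $F$, and in the second case it lies in $F_Q$. So $Q$ is a component of $G-F_Q$. Let $G_f\neq Q$ be the component of $G-F_Q$ that contains $w_f$. If $G_f=G_g$ with $f\neq g$, then a path in $G_f$ from $w_f$ to $w_g$, the edge $g$ and a path in $Q$ from $u_g$ to $u_f$ join the ends of $f$ in $G-f$, which is impossible for a bridge. Any other component of $G-F_Q$ contains no end of an edge of $F_Q$, so it is a component of $G$, and it does not meet $Q$. Conversely, a component of $G$ that does not meet $Q$ contains no edge of $F_Q$, so it is a component of $G-F_Q$.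

(iii) An edge in no cycle of $G$ is in no cycle of $H$. Since $G-F$ is obtained from $G-F_Q$ by deleting further edges, the components of $H-F$ are components of $G-F$, and they are disjoint from $Q$.
\end{proof}

We can now describe the proof of Theorem~\ref{thm:main}. The class is $\langle\mathcal P\rangle$, and $\mathcal P$ is chosen in stages. Suppose that the pieces chosen so far form a set $\mathcal P'$. We add a family $\mathcal B$ of $N$ unlabeled pieces, each with $m$ vertices and at most $K$ vertex orbits, and look at the graphs on $2m$ vertices in $\langle\mathcal P'\cup\mathcal B\rangle$. Such a graph uses zero, one or two new pieces. The graphs with two new pieces behave as in Example~\ref{ex:cliques}: about $N^2/2$ of them are disjoint unions, with fragment size $m$, and there are at most $K^2$ ways, up to isomorphism, to join a given pair by a bridge. If graphs built from $\mathcal P'$ grow at most exponentially, with some base $C$, then there are roughly at most $NC^m$ graphs with one new piece and $C^{2m}$ with none. So if $N\ge C^m$, the disjoint unions make up a proportion of order at least $1/K^2$ of all graphs on $2m$ vertices. Two things are needed.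
\begin{itemize}
\item For any $C$, a number $K$ such that for arbitrarily large $m$ there are at least $C^m$ unlabeled pieces on $m$ vertices with at most $K$ orbits (Section~\ref{sec:orbits}). It is essential that $K$ depends on $C$ only: then $m$ can be taken so large that $\omega(2m)$ exceeds $K^2$.
\item An exponential bound for graphs built from $\mathcal P'$, including those in which small graphs hang from the $m$ vertices of a new piece, with a base $C$ that does not depend on the new piece (Section~\ref{sec:growth}).
\end{itemize}
Later stages use pieces with more than $2m$ vertices, which do not disturb the count at $2m$.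

\section{Many connected graphs with few orbits}\label{sec:orbits}

The simplest source of graphs with one orbit is the cyclic group: on the vertex set $\mathbb Z_p$, with $p$ an odd prime, a graph invariant under $x\mapsto x+1$ is given by a set $S=-S$ of nonzero differences. There are $2^{(p-1)/2}$ such sets, so this family grows with base at most $\sqrt2$, which is not enough. If instead $\mathbb Z_p$ acts on $K$ copies of itself, then the pairs of vertices between two given copies fall into $p$ orbits, each of which may be included or not. This gives about $pK^2/2=mK/2$ binary choices on $m=Kp$ vertices, and the base of the growth becomes about $2^{K/2}$.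

Let $K\ge2$, let $p>K$ be prime, and put $m=Kp$, $\Omega=\{1,\dots,K\}\times\mathbb Z_p$ and $\sigma(i,x)=(i,x+1)$. Given sets $S_{ij}\subseteq\mathbb Z_p$ for $1\le i<j\le K$, with $0\in S_{i,i+1}$ for each $i<K$, form the graph on $\Omega$ with edges
\begin{align*}
&(i,x)(i,x+1) &&\text{for all } i \text{ and } x\in\mathbb Z_p,\\
&(i,x)(j,x+s) &&\text{for all } i<j,\ x\in\mathbb Z_p \text{ and } s\in S_{ij}.
\end{align*}
Let $\mathcal Y(K,p)$ be the set of these graphs, and let $N(K,p)$ be the number of isomorphism classes among them.

\begin{example}\label{ex:small}
For $K=2$ and $p=3$ we join two triangles according to a set $S_{12}\ni0$. The set $\{0\}$ gives the triangular prism, $\{0,1,2\}$ gives $K_6$, and each of $\{0,1\}$ and $\{0,2\}$ gives $K_6$ minus a perfect matching. So $|\mathcal Y(2,3)|=4$ and $N(2,3)=3$: distinct members of $\mathcal Y(K,p)$ can be isomorphic.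
\end{example}

\begin{lemma}\label{lem:Ybasic}
Each $Y\in\mathcal Y(K,p)$ is connected, has $\sigma$ as an automorphism, and has at most $K$ vertex orbits. Moreover $|\mathcal Y(K,p)|=2^{pK(K-1)/2-(K-1)}$.
\end{lemma}

\begin{proof}
Each set $\{i\}\times\mathbb Z_p$ carries a cycle of length $p\ge3$, and $(i,0)(i+1,0)$ is an edge because $0\in S_{i,i+1}$; so $Y$ is connected. Both families of edges are invariant under $\sigma$, and $\sigma$ acts transitively on each $\{i\}\times\mathbb Z_p$, so every orbit of $\operatorname{Aut}(Y)$ is a union of such sets. The graph determines the sets, since $S_{ij}=\{s:(i,0)(j,s)\in E(Y)\}$. There are $p\binom K2$ statements ``$s\in S_{ij}$'' to decide, and $K-1$ of them are forced.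
\end{proof}

It remains to pass from labeled graphs to isomorphism classes. The trivial bound, that a class contains at most $m!$ graphs on $\Omega$, is useless here: for fixed $K$ the number $|\mathcal Y(K,p)|$ is only exponential in $m$. But an isomorphism from $Y'$ to $Y$ transports $\sigma$ to an automorphism $\tau$ of $Y$ of order $p$, and it is determined by $\tau$ and $K$ values. The number of possible $\tau$ is controlled by Sylow's theorems, in the following form: if $\Gamma$ is a finite group and $p^e$ is the largest power of the prime $p$ dividing $|\Gamma|$, then $\Gamma$ has a subgroup $P$ of order $p^e$, and every subgroup of $p$-power order is conjugate in $\Gamma$ to a subgroup of $P$. This is the reason for taking $p$ prime.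

\begin{lemma}\label{lem:sylow}
Each $Y\in\mathcal Y(K,p)$ is isomorphic to at most $(Kp^2)^K$ members of $\mathcal Y(K,p)$.
\end{lemma}

\begin{proof}
Fix a subgroup $P$ of $\Gamma=\operatorname{Aut}(Y)$ as above. By Lagrange's theorem $|P|$ divides $(Kp)!$. The multiples of $p$ in $\{1,\dots,Kp\}$ are $p,2p,\dots,Kp$, and none is divisible by $p^2$ because $K<p$. Hence $|P|\le p^K$.

Let $Y'\in\mathcal Y(K,p)$ and let $\varphi:Y'\to Y$ be an isomorphism; it is a permutation of $\Omega$. Since $\sigma\in\operatorname{Aut}(Y')$ has order $p$, the permutation $\varphi\sigma\varphi^{-1}$ is an element of $\Gamma$ of order $p$, so $\alpha\varphi\sigma\varphi^{-1}\alpha^{-1}\in P$ for some $\alpha\in\Gamma$. The map $\alpha\varphi$ is again an isomorphism $Y'\to Y$. Replacing $\varphi$ by $\alpha\varphi$, we may assume that $\tau=\varphi\sigma\varphi^{-1}$ lies in $P$. For $0\le x<p$,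
\[
\varphi(i,x)=\varphi\sigma^x(i,0)=\tau^x\varphi(i,0),
\]
so $\varphi$ is determined by $\tau\in P$ and the $K$ values $\varphi(i,0)\in\Omega$. There are at most $p^K(Kp)^K=(Kp^2)^K$ such $\varphi$, and $\varphi$ determines $Y'=\varphi^{-1}(Y)$.
\end{proof}

\begin{proposition}\label{prop:many}
Let $K\ge2$ and $0<C<2^{(K-1)/2}$. Then $N(K,p)\ge4C^{Kp}$ for all sufficiently large primes $p$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:Ybasic} and~\ref{lem:sylow}, $N(K,p)\ge2^{pK(K-1)/2}(2Kp^2)^{-K}$. Hence
\[
\big(N(K,p)/4\big)^{1/(Kp)}\ \ge\ 2^{(K-1)/2}\,(2Kp^2)^{-1/p}\,4^{-1/(Kp)},
\]
and for fixed $K$ the right-hand side tends to $2^{(K-1)/2}>C$ as $p\to\infty$.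
\end{proof}

\section{An exponential bound for generated classes}\label{sec:growth}

Counting unlabeled graphs in $\langle\mathcal P\rangle$ exactly would require keeping track of symmetries. We need only an exponential upper bound, with any base, since Proposition~\ref{prop:many} can beat any base. So we overcount: we encode a rooted graph by a recursive description in which the branches hanging from each vertex are listed in order. Ordered lists have geometric series as generating functions, and the bound follows from a short induction.

A \emph{rooted graph} $(G,v)$ is a graph with a distinguished vertex, and isomorphisms of rooted graphs preserve it. Let $\mathcal P$ be a set of pieces. Fix a set $\mathcal R$ containing one representative of each isomorphism class of rooted graphs $(Q,v)$ with $Q\in\mathcal P$, and for $y\ge0$ let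
\[
R(y)=\sum_{(Q,v)\in\mathcal R}y^{|Q|}\ \in[0,\infty].
\]
There are no \emph{blueprints of depth at most $0$}. For $h\ge0$, a \emph{blueprint of depth at most $h+1$} consists of a representative $(Q,v)\in\mathcal R$ and, for each vertex $u$ of $Q$, a finite, possibly empty, sequence of blueprints of depth at most $h$. By induction on $h$, a blueprint of depth at most $h$ is also one of depth at most $h+1$. A \emph{blueprint} is a blueprint of depth at most $h$ for some $h$. A blueprint $b$ \emph{describes} a connected rooted graph $\Gamma(b)$, defined recursively up to isomorphism: take $Q$ and disjoint copies of $\Gamma(b')$ for all terms $b'$ of all the sequences, join each $u$ by an edge to the root of $\Gamma(b')$ for each term $b'$ of its sequence, and take $v$ as the root. The \emph{size} $|b|$ is the number of vertices of $\Gamma(b)$, which is $|Q|$ plus the sum of the sizes of all the terms $b'$.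

\begin{lemma}\label{lem:cover}
Every rooted graph $(G,v)$ with $G$ connected and $G\in\langle\mathcal P\rangle$ is isomorphic to $\Gamma(b)$ for some blueprint $b$.
\end{lemma}

\begin{proof}
We use induction on $|G|$. Let $F$ be a set of bridges with all components of $G-F$ in $\mathcal P$, and let $Q$ be the component containing $v$. As $G$ is connected, Lemma~\ref{lem:cut}(ii) shows that $G$ consists of $Q$, the disjoint graphs $G_f$ and the edges $f=u_fw_f$, for $f\in F_Q$. Each $G_f$ is connected, has fewer vertices than $G$ and lies in $\langle\mathcal P\rangle$ by Lemma~\ref{lem:cut}(iii). So $(G_f,w_f)\cong\Gamma(b_f)$ for some blueprint $b_f$. Identify $(Q,v)$ with its representative in $\mathcal R$, and for each vertex $u$ of $Q$ list the $b_f$ with $u_f=u$ in any order. This is a blueprint, as the finitely many $b_f$ have bounded depth, and it describes $(G,v)$.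
\end{proof}

For $x>0$ give each blueprint $b$ the weight $x^{|b|}$, and give a sequence of blueprints, or a tuple of such sequences, the product of the weights of its terms. Total weights are sums of nonnegative terms, so they can be rearranged freely. If a set of blueprints has total weight $w\le\frac12$, then the finite sequences from this set have total weight $\sum_{\ell\ge0}w^\ell\le2$.

\begin{lemma}\label{lem:weight}
Let $x>0$ satisfy $R(2x)\le\frac12$. Then the blueprints have total weight at most $\frac12$. For $t\ge1$ and $n\ge0$, the number of $t$-tuples of sequences of blueprints with total size $n$ is at most $2^tx^{-n}$.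
\end{lemma}

\begin{proof}
Let $w_h$ be the total weight of blueprints of depth at most $h$, so $w_0=0$. Suppose $w_h\le\frac12$, and let $z_h=\sum_{\ell\ge0}w_h^\ell\le2$. A blueprint of depth at most $h+1$ is a choice of $(Q,v)$ and of $|Q|$ sequences, so
\[
w_{h+1}=\sum_{(Q,v)\in\mathcal R}x^{|Q|}z_h^{|Q|}=R(xz_h)\le R(2x)\le\tfrac12 .
\]
Hence $w_h\le\frac12$ for all $h$. Every finite set of blueprints has bounded depth, so the total weight of all blueprints is $\sup_hw_h\le\frac12$. Then sequences have total weight at most $2$, and $t$-tuples of sequences at most $2^t$. Each tuple of total size $n$ contributes $x^n$ to this sum.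
\end{proof}

\begin{example}\label{ex:trees}
Let $\mathcal P=\{K_1\}$. Then $R(y)=y$, and we may take $x=1/4$. Blueprints are rooted trees with ordered children. By Lemma~\ref{lem:weight} with $t=1$, there are at most $2\cdot4^{n-1}$ sequences of total size $n-1$, that is, blueprints of size $n$. By Lemma~\ref{lem:cover} there are at most $4^n$ unlabeled trees on $n$ vertices.
\end{example}

A suitable $x$ exists as soon as $R$ is finite somewhere. Indeed, all pieces have at least one vertex, so $R(\lambda y)\le\lambda R(y)$ for $0\le\lambda\le1$; hence
\begin{equation}\label{eq:exists}
\text{if } R(y)<\infty \text{ for some } y>0, \text{ then } R(2x)\le\tfrac12 \text{ for some } x>0.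
\end{equation}

\begin{proposition}\label{prop:count}
Let $x>0$ satisfy $R(2x)\le\frac12$.
\begin{itemize}
\item[(i)] For $n\ge1$, at most $2x^{-n}$ unlabeled graphs on $n$ vertices lie in $\langle\mathcal P\rangle$.
\item[(ii)] Let $Q_0$ be any piece, with $t$ vertices. For $n\ge0$, at most $2^{t+1}x^{-n}$ unlabeled graphs $G$ on $t+n$ vertices have a set $F$ of bridges such that one component of $G-F$ is isomorphic to $Q_0$ and all the others are in $\mathcal P$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $G\in\langle\mathcal P\rangle$ have $n$ vertices. Its components are in $\langle\mathcal P\rangle$ by Lemma~\ref{lem:generated}. Order them and root them arbitrarily. By Lemma~\ref{lem:cover} they are described by a sequence of blueprints of total size $n$, and this sequence determines $G$ up to isomorphism. Apply Lemma~\ref{lem:weight} with $t=1$.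

(ii) Let $G$ and $F$ be as stated, and identify the exceptional component $Q$ of $G-F$ with $Q_0$. By Lemma~\ref{lem:cut}, $G$ consists of $Q$, graphs $G_f$ joined to $Q$ by single edges $u_fw_f$, and the components of $G$ that do not meet $Q$; and all of these graphs except $Q$ are connected members of $\langle\mathcal P\rangle$. Choose blueprints for the $(G_f,w_f)$ and, for each vertex $u$ of $Q_0$, list those with $u_f=u$ in a sequence. Describe the remaining components by one more sequence, as in (i). These $t+1$ sequences have total size $n$, and together with $Q_0$ they determine $G$ up to isomorphism. Apply Lemma~\ref{lem:weight}.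
\end{proof}

In (ii) the piece $Q_0$ enters only through the factor $2^{t}$, which pays for distributing the branches among its vertices. For $t=n=m$ the bound is $2(2/x)^m$, so the base $C$ in the plan of Section~\ref{sec:generated} is $2/x$.

\section{The construction}\label{sec:construction}

We first carry out one stage of the plan.

\begin{proposition}\label{prop:stage}
Let $\mathcal P'$ be a set of pieces with series $R'$ as in Section~\ref{sec:growth}, and let $x>0$ satisfy $R'(2x)\le\frac12$. Let $\mathcal B$ be a set of pieces, each with $m$ vertices and at most $K$ vertex orbits, that consists of $N$ isomorphism classes, where $N\ge4(2/x)^m$. Let $\mathcal C=\langle\mathcal P'\cup\mathcal B\rangle$. Then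
\[
|\tilde{\mathcal C}_{2m}|\le(K^2+3)\binom{N+1}2,
\]
and at least $\binom{N+1}2$ members of $\tilde{\mathcal C}_{2m}$ have fragment size $m$.
\end{proposition}

\begin{proof}
There are $\binom{N+1}2$ unordered pairs $\{Q_1,Q_2\}$ of classes in $\mathcal B$, with $Q_1=Q_2$ allowed. The disjoint unions $Q_1\cup Q_2$ are pairwise nonisomorphic, lie in $\mathcal C$ (take $F=\emptyset$), and have fragment size $2m-m=m$.

For the upper bound, fix for each $G\in\tilde{\mathcal C}_{2m}$ a set $F$ of bridges with all components of $G-F$ in $\mathcal P'\cup\mathcal B$. Let $j$ be the number of these components in $\mathcal B$; the others are in $\mathcal P'$. Since pieces in $\mathcal B$ have $m$ vertices, $j\in\{0,1,2\}$.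

\emph{Case $j=2$.} The two components $Q_1,Q_2\in\mathcal B$ cover all $2m$ vertices. By Lemma~\ref{lem:cut} with $Q=Q_1$, every edge of $F$ joins $Q_1$ to $Q_2$, and the graphs $G_f$ are pairwise distinct and all equal to $Q_2$; so $|F|\le1$. If $F=\emptyset$, then $G=Q_1\cup Q_2$. If $F=\{u_1u_2\}$ with $u_i\in Q_i$, then $G$ is determined up to isomorphism by $Q_1$, $Q_2$ and the orbit of $u_i$ under $\operatorname{Aut}(Q_i)$ for $i=1,2$, since automorphisms of $Q_1$ and $Q_2$ combine to an automorphism of $Q_1\cup Q_2$. This gives at most $K^2$ graphs for each pair. So this case accounts for at most $(1+K^2)\binom{N+1}2$ graphs.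

\emph{Case $j=1$.} Apply Proposition~\ref{prop:count}(ii) to $\mathcal P'$, with $t=n=m$, for each of the $N$ classes in $\mathcal B$. Since $(2/x)^m\le N/4$, the number of graphs is at most
\[
N\,2^{m+1}x^{-m}=2N(2/x)^m\le N^2/2 .
\]

\emph{Case $j=0$.} Here $G\in\langle\mathcal P'\rangle$, and by Proposition~\ref{prop:count}(i) the number of graphs is at most
\[
2x^{-2m}=2\cdot4^{-m}(2/x)^{2m}\le2\cdot\tfrac14\cdot\tfrac{N^2}{16}=N^2/32 .
\]

The last two cases together account for fewer than $N^2\le2\binom{N+1}2$ graphs, and the bound follows.
\end{proof}

The sets $\mathcal P'$ and $\mathcal B$ are not assumed to be disjoint; the proof uses only that a component not in $\mathcal B$ is in $\mathcal P'$.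

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal P_0$ be the set of connected graphs in $\mathcal A_0$. We choose sets $\mathcal B_1,\mathcal B_2,\dots$ of pieces, where all pieces in $\mathcal B_k$ have $m_k$ vertices. Put $\mathcal P_k=\mathcal P_0\cup\mathcal B_1\cup\dots\cup\mathcal B_k$, and let $R_k$ be the series of Section~\ref{sec:growth} for $\mathcal P_k$.

We may assume $\gamma\ge1$. A piece on $n$ vertices can be rooted in at most $n$ ways, so $R_0(y)\le\sum_{n\ge1}n\gamma^ny^n<\infty$ for $0<y<1/\gamma$. This is the only use of the growth hypothesis on $\mathcal A_0$. Passing from $\mathcal P_{k-1}$ to $\mathcal P_k$ adds finitely many rooted classes, so $R_k(y)<\infty$ for the same $y$, whatever the sets $\mathcal B_i$ are. By~\eqref{eq:exists} we can fix $x_k>0$ with $R_k(2x_k)\le\frac12$ as soon as $\mathcal P_k$ is chosen.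

Given $\mathcal P_{k-1}$ and $x_{k-1}$, first choose $K_k\ge2$ with $2^{(K_k-1)/2}>2/x_{k-1}$. Then choose a prime $p_k>K_k$ so large that, with $m_k=K_kp_k$ and $N_k=N(K_k,p_k)$,
\begin{itemize}
\item[(a)] $N_k\ge4(2/x_{k-1})^{m_k}$, which is possible by Proposition~\ref{prop:many};
\item[(b)] $m_k>2m_{k-1}$ if $k\ge2$;
\item[(c)] $\omega(2m_k)\ge2(K_k^2+3)$, which is possible because $\omega(n)\to\infty$ and $K_k$ is already fixed.
\end{itemize}
Let $\mathcal B_k$ be the set of graphs isomorphic to a member of $\mathcal Y(K_k,p_k)$. By Lemma~\ref{lem:Ybasic} these are pieces with $m_k$ vertices and at most $K_k$ vertex orbits, and they form $N_k$ isomorphism classes.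

Put $\mathcal P=\bigcup_k\mathcal P_k$ and $\mathcal A=\langle\mathcal P\rangle$. By Lemma~\ref{lem:generated}, $\mathcal A$ is bridge-addable and decomposable. If $G\in\mathcal A_0$, then its components are in $\mathcal P_0$ because $\mathcal A_0$ is decomposable, so $G\in\mathcal A$ (take $F=\emptyset$).

Fix $k\ge1$ and let $n=2m_k$. If $G\in\mathcal A$ has $n$ vertices and $F$ is a set of bridges with all components of $G-F$ in $\mathcal P$, then no component is in $\mathcal B_\ell$ with $\ell>k$, since $m_\ell\ge m_{k+1}>n$ by (b). So $\mathcal A$ and $\langle\mathcal P_k\rangle=\langle\mathcal P_{k-1}\cup\mathcal B_k\rangle$ contain the same graphs on $n$ vertices. By (a), Proposition~\ref{prop:stage} applies with $\mathcal P'=\mathcal P_{k-1}$, $x=x_{k-1}$ and $\mathcal B=\mathcal B_k$, and with (c) it gives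
\[
\mathbb P\big(\operatorname{frag}(\tilde R_n)=n/2\big)\ge\frac1{K_k^2+3}\ge\frac2{\omega(n)},
\qquad
\mathbb E[\operatorname{frag}(\tilde R_n)]\ge\frac n2\cdot\frac2{\omega(n)}=\frac n{\omega(n)} .
\]
By (b) the numbers $2m_k$ are distinct, so this holds for infinitely many even $n$.
\end{proof}

\begin{remark}[The growth hypothesis]
Some restriction on $\mathcal A_0$ is necessary. If $\mathcal A_0$ is the class of all graphs, then $\mathcal A=\mathcal A_0$. An $n$-vertex graph with fragment size $n/2$ is a disjoint union of two graphs on $n/2$ vertices, so there are at most $2^{2\binom{n/2}{2}}$ such unlabeled graphs, out of at least $2^{\binom n2}/n!$. Since $\binom n2-2\binom{n/2}2=n^2/4$, we get $\mathbb P(\operatorname{frag}(\tilde R_n)=n/2)\le n!\,2^{-n^2/4}$, which is less than $2/\log(n+2)$ for all large $n$.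
\end{remark}

\begin{remark}[The factor $\omega(n)$]
In this construction $K_k$ must tend to infinity, because the pieces added at stage $k$ become competitors at stage $k+1$. Indeed $N_k(2x_k)^{m_k}\le R_k(2x_k)\le\frac12$, and with (a) this gives $(4x_k/x_{k-1})^{m_k}\le\frac18$, so $x_k<x_{k-1}/4$. Thus $x_k\to0$, and the requirement $2^{(K_k-1)/2}>2/x_{k-1}$ forces $K_k\to\infty$. The lower bound $1/(K_k^2+3)$ for the probability therefore tends to $0$, as slowly as we like in terms of $n$, and the argument does not give a linear lower bound $\varepsilon n$.
\end{remark}

\begin{thebibliography}{9}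

\bibitem{McD}
Colin McDiarmid, \emph{Connectivity for an unlabelled bridge-addable graph class}, arXiv:2001.05256 (2020).

\end{thebibliography}
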